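# Infinitely many nonabelian Schur groups: the S-rings over $S_3\times\mathbb Z/p$

## 1. The theorem on $S_3\times\mathbb Z/p$ and the notions in it

**Theorem 1.** Let $p$ be a prime with $p\equiv 11\pmod{12}$ and $p>4500$. Then every $S$-ring over $S_3\times\mathbb Z/p$ is schurian. Hence infinitely many pairwise non-isomorphic finite nonabelian Schur groups exist.

**Theorem 2.** For such $p$ the $S$-rings over $S_3\times\mathbb Z/p$ are exactly those in the families (S1)–(S18) of Section 5, up to overlaps between families.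

Let us unpack the words. Throughout, $G$ is a finite group.

**Definition ($S$-ring).** An $S$-ring over $G$ is a subring of $\mathbb ZG$ that is a free $\mathbb Z$-module spanned by the elements $\underline X=\sum_{x\in X}x$, where $X$ runs over the classes of a partition of $G$ such that $\{e\}$ is a class and $X^{-1}=\{x^{-1}:x\in X\}$ is a class whenever $X$ is. The number of classes is the rank.

So an $S$-ring is a partition for which products of class sums are again combinations of class sums. Take $\mathbb Z/5$ with classes $\{0\},\{1,4\},\{2,3\}$. Writing $[i]$ for group elements, $([1]+[4])^2=2[0]+[2]+[3]$ and $([1]+[4])([2]+[3])=[1]+[2]+[3]+[4]$, and similarly $([2]+[3])^2=2[0]+[1]+[4]$; this is an $S$-ring of rank 3. On the other hand $\{0\},\{1,6\},\{2,3,4,5\}$ in $\mathbb Z/7$ is not one: $([1]+[6])^2=2[0]+[2]+[5]$ has coefficient $1$ at $2$ and $0$ at $3$.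

**Definition (schurian, Schur group).** Let $G_r$ be the group of right translations of $G$. If $G_r\le K\le\mathrm{Sym}(G)$, the orbits of the stabilizer $K_e$ are the classes of an $S$-ring over $G$ (proved below as (F5)). The $S$-rings that arise in this way are called schurian. $G$ is a Schur group if every $S$-ring over $G$ is schurian.

The ring over $\mathbb Z/5$ above is schurian: take $K=\{x\mapsto\pm x+v\}$, so that $K_0=\{x\mapsto \pm x\}$. The two extreme $S$-rings are always schurian: $\mathbb ZG$ (take $K=G_r$) and the ring of rank 2 with classes $\{e\},G\setminus\{e\}$ (take $K=\mathrm{Sym}(G)$).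

The question whether an infinite family of nonabelian Schur groups exists is taken from Grigory Ryabov, "On schurity of dihedral groups", arXiv:2308.14209 (2023). Theorem 1 answers it: yes. The second sentence of Theorem 1 follows from the first because, by Dirichlet's theorem, there are infinitely many primes $p\equiv11\pmod{12}$, and the groups $S_3\times\mathbb Z/p$ are nonabelian of pairwise different orders $6p$.

The proof has two halves. We write down eighteen families of partitions and a permutation group for each, so that they are schurian $S$-rings. Then we show that every $S$-ring is in the list. The full strength of $p>4500$ is used only in Section 7, and no optimality of this bound is claimed.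

## 2. Notation and working rules for S-rings

Fix $p$ as in Theorem 1. Let $P=(\mathbb F_p,+)$, let
$$H=S_3=\langle a,b\mid a^3=b^2=1,\ bab=a^{-1}\rangle,\qquad C=\langle a\rangle,\qquad G=H\times P,\qquad U=C\times P .$$
The letter $b$ may denote any of the three involutions of $H$. Note $ab=ba^2$, $a^2b=ba$. Elements of $G$ are pairs $(h,x)$; we identify $H$ with $H\times0$ and $P$ with $1\times P$. Conjugation by $b$ acts on $U$ as $\tau:(c,x)\mapsto(c^{-1},x)$. The subgroups $C,P,U,H$ are normal in $G$. The subgroups containing $P$ are $P$, $U$, $G$ and the three groups $\langle b\rangle\times P$. We write $Y^\#=Y\setminus\{e\}$.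

A set and its sum in the group ring are denoted by the same letter. For $X\subseteq G$ and $h\in H$ put $X_h=\{x\in P:(h,x)\in X\}$. An element $f\in\mathbb QG$ is written $f=\sum_{h}f_hh$ with $f_h\in\mathbb Q[P]$. The "value" of $f$ at $g$ is its coefficient. The identity of $\mathbb Q[P]$ is the point $0\in P$, also written $1$. The augmentation $\mathrm{aug}$ is the sum of coefficients, and $*$ is the anti-involution $g\mapsto g^{-1}$. For a subgroup $V$ let $e_V=\frac1{|V|}V$, an idempotent.

For $M\le\mathbb F_p^*$ let $AGL_M=\{x\mapsto mx+v:m\in M,\ v\in P\}$, and let $\mathrm{Cyc}(M)$ be the $S$-ring over $P$ with classes $\{0\}$ and $yM$, $y\in\mathbb F_p^*$. It is schurian, with $K=AGL_M$. For $\tilde M\le\{\pm1\}\times\mathbb F_p^*=\mathrm{Aut}(C)\times\mathrm{Aut}(P)$ let $\mathrm{Cyc}(\tilde M,U)$ be the $S$-ring over $U$ whose classes are the orbits of $\tilde M$; here $K=U_r\rtimes\tilde M$.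

**Arithmetic of $p$.** Let $\zeta=e^{2\pi i/p}$, $F=\mathbb Q(\zeta)$, $\omega=e^{2\pi i/3}$, and $\chi:P\to F$, $\chi(x)=\zeta^x$. Since $p\equiv3\pmod4$, we have $4\nmid p-1$, and the only quadratic subfield of $F$ is $\mathbb Q(\sqrt{-p})$ (the Galois group $\mathbb F_p^*$ is cyclic). So $F$ contains no real quadratic field and does not contain $\omega$. Since $p\equiv2\pmod3$, we have $3\nmid p-1$; and $p$ is not a norm $|x+y\omega|^2=x^2-xy+y^2=(x+y)^2-3xy$ from $\mathbb Z[\omega]$, because such norms are $0$ or $1$ modulo 3.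

**Two computations.** The first turns rationality into shape:

$$\text{if } u\in\mathbb Q[P]\text{ and }\chi(u)\in\mathbb Q,\text{ then } u=\chi(u)\cdot1+\beta P\text{ with }\beta\in\mathbb Q. \tag{2.1}$$

Indeed, the nontrivial characters of $P$ are the Galois conjugates of $\chi$, so all of them take the value $\chi(u)$ on $u$. Then $u-\chi(u)\cdot1$ is killed by all of them, so it is a multiple of $P$.

$$\text{If }v\in\mathbb QG,\ bv=vb=-v,\ v_1=v_b=0,\text{ then }v=f\,(a+a^2)(1-b),\quad f=v_a. \tag{2.2}$$

From $ab=ba^2$ and $a^2b=ba$, $vb=-v$ gives $v_{ba^2}=-v_a$ and $v_{ba}=-v_{a^2}$, and $bv=-v$ gives $v_{ba}=-v_a$. So $v_a=v_{a^2}=f$ and $v_{ba}=v_{ba^2}=-f$. Note that $a+a^2$ commutes with $b$.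

From now on $A$ is an $S$-ring over the group under discussion (in the end, over $G$) and $\mathcal A=\mathbb QA$. "Class" means class of its partition. An $A$-set is a union of classes, and an $A$-subgroup is a subgroup that is an $A$-set. If $V$ is an $A$-subgroup, $A_V$ is the $S$-ring over $V$ formed by the classes inside $V$. Example: over $S_3$, the partition $\{1\},\{a,a^2\},bC$ has $C$ as an $A$-subgroup; $\{a,a^2\}$ is an $A$-set; $\langle b\rangle$ is not.

**(F1) Level sets.** Level sets of $f\in\mathcal A$ are $A$-sets, since $f$ is a combination of class sums. The set product of two $A$-sets is an $A$-set (it is the support of the product of the sums), so an $A$-set generates an $A$-subgroup. Intersections of $A$-subgroups are $A$-subgroups. For $f\in\mathcal A$, the subgroup $\{g:gf=f\}$ is an $A$-subgroup: the value of $ff^*$ at $g$ is $\sum_yf(gy)f(y)$, which by Cauchy–Schwarz equals its maximum $\sum_yf(y)^2$ iff $f(gy)=f(y)$ for all $y$, i.e. iff $g^{-1}f=f$.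

**(F2) Subgroups and quotients.** Let $N$ be an $A$-subgroup and $X$ a class. Then $|X\cap gN|$ is the same for all $g\in X$, because it is the value at $g$ of the product $X\cdot N\in A$. If $N$ is normal, the images of the classes are the classes of an $S$-ring $A_{G/N}$: if the images of $X,Y$ meet, then $Y$ meets the $A$-set $XN$, so $Y\subseteq XN$, and by symmetry the images are equal; the image of a class sum is a multiple of the sum of the image set. In this case $e_N\mathcal A\cong\mathbb QA_{G/N}$. Also $e_N\in\mathcal A$ iff $N$ is an $A$-subgroup.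

**(F3) Singleton classes.** If $\{t\}$ is a class, then $tX$ and $Xt$ are classes for every class $X$. Indeed $tX$ is an $A$-set, and if it contained a smaller class $Y$, the $A$-set $t^{-1}Y$ would be a proper part of $X$.

**(F4) Power maps (Schur), for abelian groups only.** Let $B$ be an $S$-ring over an *abelian* group $V$, $X$ a class and $q$ a prime. Then $X^q\equiv\sum_{x\in X}x^q\pmod q$ in the commutative ring $\mathbb ZV$, and $X^q\in B$. So the elements whose coefficient in $\sum_{x\in X}x^q$ is $\not\equiv0\pmod q$ form a $B$-set. If $q\nmid|V|$, this set is $\{x^q:x\in X\}$. Iterating over the prime factors of $m$: if $\gcd(m,|V|)=1$, then $X\mapsto X^{(m)}=\{x^m:x\in X\}$ maps $B$-sets to $B$-sets bijectively, preserving inclusion, so it maps classes to classes.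

**(F5) Groups give $S$-rings.** If $G_r\le K\le\mathrm{Sym}(G)$, the $K_e$-orbits form an $S$-ring. For a $K_e$-orbit $X$ put $\hat X=\{(g,h):hg^{-1}\in X\}$. Right translation by $g$ maps $(e,hg^{-1})$ to $(g,h)$, so $\hat X$ lies in the $K$-orbit of $(e,x)$, $x\in X$. Conversely, if $k\in K$ maps $(e,x)$ to $(g,h)$, then $k$ followed by right translation by $g^{-1}$ lies in $K_e$ and maps $x$ to $hg^{-1}$. So the $\hat X$ are exactly the $K$-orbits on $G\times G$. Reversing pairs shows that $X^{-1}$ is an orbit. The coefficient of $XY$ at $z$ is the number of $y$ with $(e,y)\in\hat Y$, $(y,z)\in\hat X$; an element $k\in K_e$ carries the $y$'s counted for $z$ to those counted for $k(z)$. So $XY$ is constant on $K_e$-orbits.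

Thus, to prove that a partition is a schurian $S$-ring, it is enough to find $K\ge G_r$ whose $K_e$-orbits are its classes.

## 3. The pieces by hand: $\mathbb Z/p$, $S_3$, $\mathbb Z/2\times\mathbb Z/p$ and $\mathbb Z/3\times\mathbb Z/p$

We first need one machine for building groups $K$.

**Lemma 1.** Let $S\le G$, $\Omega=\{Sg\}$, $S_r\le\Delta\le\mathrm{Sym}(S)$, and let $\Theta\le\mathrm{Sym}(\Omega)$ contain the action of $G$ on $\Omega$ by right multiplication. Let $K$ consist of the permutations of $G$ that permute the blocks $Sg$ by an element of $\Theta$ and map each block $Sg\to Sg'$ by $sg\mapsto\delta(s)g'$ with some $\delta\in\Delta$ depending on the block. Then $K$ is a group, $K\ge G_r$, and the $K_e$-orbits are the $\Delta_e$-orbits on $S$ and the unions of the blocks $\ne S$ over $\Theta_S$-orbits.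

*Proof.* Replacing the representatives $g,g'$ by $s_0g,s_0'g'$ changes $\delta$ by composition with right translations of $S$, which are in $\Delta$. So the description does not depend on representatives, and $K$ is closed under composition and inverses. Right multiplication by $y$ is $sg\mapsto s(gy)$, with $\delta=\mathrm{id}$ for the representatives $g,gy$; so $K\ge G_r$. An element of $K_e$ fixes the block $S$ and acts on it by some $\delta\in\Delta_e$, which may be arbitrary. The block permutation is an arbitrary element of $\Theta_S$, and the $\delta$'s on the other blocks are chosen independently in $\Delta$, which is transitive on $S$. $\square$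

**Lemma 2.** The $S$-rings over $S_3$ are the following, with groups $\Gamma\ge H_r$ realizing them:

- T1: rank 2; $\Gamma=\mathrm{Sym}(6)$.
- T2: $\{1\},\{b\},\{a,a^2,ba,ba^2\}$; $\Gamma=\mathrm{Sym}(2)\wr\mathrm{Sym}(3)$ on the blocks $\langle b\rangle h$.
- T3: $\{1\},\{a,a^2\},bC$; $\Gamma=\mathrm{Sym}(C)\wr\mathrm{Sym}(2)$.
- T4: $\{1\},\{a\},\{a^2\},bC$; $\Gamma=C_r\wr\mathrm{Sym}(2)$.
- T5: $\{1\},\{a,a^2\},\{b\},\{ba,ba^2\}$; $\Gamma=H_r\rtimes\langle\text{conjugation by }b\rangle$.
- T6: $\mathbb ZH$; $\Gamma=H_r$.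

*Proof.* The groups for T2, T3, T4 come from Lemma 1 (over $S_3$) with $S=\langle b\rangle$, resp. $S=C$. For T5, conjugation by $b$ swaps $a,a^2$ and maps $ba$ to $ab=ba^2$. Now let an $S$-ring over $S_3$ be given.

Suppose $C$ is a subgroup of the ring. If $\{a\}$ is a class and $X\subseteq bC$ is a class, then $X,aX,a^2X$ are classes covering $bC$; they coincide or are disjoint, which gives T4 or T6. If $\{a,a^2\}$ is a class, then $bC$ is one class (T3), or splits $1+2$ (T5, naming the singleton $b$). It cannot split $1+1+1$, since the product of two different singleton classes in $bC$ would be a singleton class in $C^\#$.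

Suppose $C$ is not a subgroup of the ring. Then the class $X\ni a$ contains an involution (otherwise it would generate $C$), so $X=X^{-1}\supseteq\{a,a^2\}$. If $X$ contains all involutions we have T1; if two, T2. Suppose $X$ contains exactly one, and let $Y=\{b',b''\}$ be the other two. If $Y$ splits into singletons, $b'b''\in C^\#$ is a class, impossible. If $Y$ is a class, $Y^2=2+a+a^2$ is not constant on $X$, impossible. $\square$

So $S_3$ itself is a Schur group. Every $S$-ring over a subgroup of $S_3$ is schurian as well: over $C$ there are only rank 2 and $\mathbb ZC$.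

**Lemma 3.** (a) The $S$-rings over $P$ are the $\mathrm{Cyc}(M)$.

(b) Let $B$ be an $S$-ring over $\mathbb Z/2\times P=\langle b\rangle\times P$ with $P$ a $B$-subgroup, $B_P=\mathrm{Cyc}(M)$. The classes outside $P$ are either $\{b\}$ and the $b\times yM$, or the single class $b\times P$.

(c) Let $B$ be an $S$-ring over $U$ with $P$ a $B$-subgroup, $B_P=\mathrm{Cyc}(M)$. Either all classes outside $P$ are $P$-invariant, or $C$ is a $B$-subgroup and $B=\mathrm{Cyc}(\tilde M,U)$ for some $\tilde M\le\{\pm1\}\times\mathbb F_p^*$ with projection $M$ to $\mathbb F_p^*$. If in the second case $B_C$ has rank 2 and all classes are $\tau$-invariant, then $\tilde M=\{\pm1\}\times M$.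

*Proof.* (a) By (F4) $\mathbb F_p^*$ permutes the nontrivial classes, transitively because it is transitive on $P^\#$. As $\mathbb F_p^*$ is abelian, all these classes have the same stabilizer $M$, their number is $(p-1)/|M|$, and each has size $|M|$. A class is $M$-invariant of size $|M|$, hence equals some $yM$.

(b) Let $X$ be the class of $b$; it lies outside $P$. For odd $m$ prime to $p$ the class $X^{(m)}$ contains $b^m=b$, so $X^{(m)}=X$. Such $m$ represent all nonzero residues modulo $p$. So $X_b\ni0$ is $\mathbb F_p^*$-invariant: $X_b=\{0\}$ or $P$. If $\{b\}$ is a class, apply (F3) to the classes $yM$.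

(c) Let $X$ be the class of $a$. For $m\equiv1\pmod3$, $p\nmid m$, we get $X^{(m)}=X$, so $X_a$ and $X_{a^2}$ are $\mathbb F_p^*$-invariant. Since $0\in X_a$, $X_a=\{0\}$ or $P$, and $|X_{a^2}|\in\{0,|X_a|\}$ by (F2) with $N=P$. If $X_a=P$, then $X$ is $a\times P$ or $(C\setminus1)\times P$; using $X^{-1}$, all classes outside $P$ are $P$-invariant. If $X_a=\{0\}$, then $X_{a^2}$ is empty or an invariant set of size 1, i.e. $\{0\}$. So $X=\{a\}$ or $\{a,a^2\}$, and $C$ is a $B$-subgroup. If $\{a\}$ is a class, (F3) gives the classes $c\times yM$, so $\tilde M=1\times M$.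

Let $\{a,a^2\}$ be a class, and let $X=a\times S\cup a^2\times S'$ be another class outside $P$, so $0\notin S\cup S'$. In $U/P\cong C$ the image of $\{a,a^2\}$ is the class $C\setminus1$; so the image of $X$ is $C\setminus 1$ and $|S|=|S'|>0$. For $m\equiv1\pmod3$ the classes $X^{(m)}=a\times mS\cup a^2\times mS'$ together cover $a\times\mathbb F_p^*$ and $a^2\times\mathbb F_p^*$. So every class outside $P$ other than $\{a,a^2\}$ is some $X^{(m)}$. Let $M_X$ be the stabilizer of $X$ in $\mathbb F_p^*$. Then $S$ is $M_X$-invariant, and $S\cap mS=\emptyset$ for $m\notin M_X$. The $(p-1)/|M_X|$ disjoint translates of $S$ cover $\mathbb F_p^*$, so $|S|=|M_X|$ and $S=yM_X$; likewise $S'=y'M_X$.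

The image in $U/C\cong P$ of a class $y_0M\subseteq P$ is $y_0M$, so $B_{U/C}=\mathrm{Cyc}(M)$, and the image of $X$ gives $S\cup S'=yM$. Hence $M_X\le M$. If $S=S'$, then $S=yM$, $X=\{a,a^2\}\times yM$, and $B=\mathrm{Cyc}(\{\pm1\}\times M,U)$. Otherwise $S,S'$ are different cosets of $M_X=:M_0$, so $M_0$ has index 2 in $M$ and $S'=yM\setminus yM_0$. Then $B=\mathrm{Cyc}(\tilde M,U)$ with $\tilde M=\{(\varepsilon(m),m):m\in M\}$, where $\varepsilon:M\to\{\pm1\}$ has kernel $M_0$. In this case $\tau X=a\times S'\cup a^2\times S\ne X$, which proves the last sentence of (c). $\square$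

## 4. Power maps on $S_3\times P$: where the congruence breaks

All of Lemma 3 came from one tool, the power maps. For $G=S_3\times P$ one would like to use them again: for $m\equiv1\pmod 6$ prime to $p$, the map $g\mapsto g^m$ is $(h,x)\mapsto(h,mx)$, and if it permuted the classes, then each $X_h$ would be tied to cosets in $\mathbb F_p^*$, as in Lemma 3.

The proof of (F4) breaks at the congruence $X^q\equiv\sum_{x\in X} x^q\pmod q$, which needs the elements of $X$ to commute. It is really false here. Write $P$ multiplicatively for a moment, let $t\in P^\#$ and $X=b+ba\,t$, $u=a+a^2$, so $u^2=2+u$. Then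
$$X^2=1+t^2+tu,\qquad X^4=(1+4t^2+t^4)+(2t+t^2+2t^3)u .$$
Multiply by $b+ba\,t$. Since $ub=ba+ba^2$ and $u\,ba=b+ba^2$, the $ba^2$-coordinate of $X^5$ is
$$(2t+t^2+2t^3)(1+t)=2t+3t^2+3t^3+2t^4\not\equiv0\pmod5,$$
while $\sum_{x\in X}x^5=b+ba\,t^5$ has $ba^2$-coordinate $0$. So (F4) can be applied only on abelian $A$-subgroups and abelian quotients, and we shall do so whenever they are present. But there may be no abelian $A$-subgroup containing $P$ at all.

Here is the replacement. Suppose all we want is that $X_1$ is $\mathbb F_p^*$-invariant. By (2.1) this holds as soon as $\chi(X_1)$ is rational. Now $6\chi(X_1)$ is the trace of left multiplication by $\sum_h\chi(X_h)h$ on the six-dimensional space $F[H]$. Traces are governed by the simple components of the rational algebra $\mathcal A$. If such a component is also visible in the small algebra $\mathbb QH$, which one obtains by replacing $\chi$ by the trivial character, then it can only be $\mathbb Q$, a quadratic field or $M_2(\mathbb Q)$. We shall see that the quadratic fields that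 occur are not contained in $F$, and that this makes the trace rational. Section 6 makes this precise. First we write down the answer.

## 5. Eighteen families of schurian S-rings

In the list, $M\le\mathbb F_p^*$ is arbitrary, $y$ runs over $\mathbb F_p^*$, $b$ is any involution of $H$, $R=\langle b\rangle\times P$, and $\tilde M\le\{\pm1\}\times\mathbb F_p^*$ has projection $M$ to $\mathbb F_p^*$. $\Gamma$ is as in Lemma 2, and for $S\le H$ the group $\Gamma_S\geq S_r$ realizes $A_S$. For each item we give a group $K\ge G_r$ whose $K_e$-orbits are the listed classes, so by (F5) each item is a schurian $S$-ring. "L1" means: use Lemma 1 with the stated $S,\Delta,\Theta$. When we write "$K$: maps …, together with $b_r$", the listed maps form a group $K_0$ that contains $U_r$, preserves $U$ and $bU$, and is normalized by the involution $b_r$ (right translation by $b$), which interchanges $U$ and $bU$. Then $K=K_0\cup K_0b_r$ is a group containing $G_r$, and $K_e=(K_0)_e$. Recall that $bU=\{(cb,x)\}$, and right multiplication by $c_0\in C$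 sends $c\mapsto cc_0$ and $cb\mapsto cc_0^{-1}b$.

- (S1) $S\le H$ with any $A_S$; $G\setminus S$ is one class. L1: $\Delta=\Gamma_S$, $\Theta=\mathrm{Sym}(\Omega)$.
- (S2) Any $A_H$; $H\times yM$. L1: $S=H$, $\Delta=\Gamma$, $\Theta=AGL_M$ on $\Omega\cong P$.
- (S3) $\mathrm{Cyc}(M)$ on $P$; $X'\times P$ for the classes $X'\ne\{1\}$ of any $S$-ring over $H$. L1: $S=P$, $\Delta=AGL_M$, $\Theta=\Gamma$ on $\Omega\cong H$.
- (S4) $\{1\},U^\#,bU$. L1: $S=U$, $\Delta=\mathrm{Sym}(U)$, $\Theta=\mathrm{Sym}(\Omega)$.
- (S5) $\{1\},U^\#,\{b\},bU^\#$. $K$ is generated by the maps $u\mapsto k(u)$, $bu\mapsto bk(u)$, $k\in\mathrm{Sym}(U)$, and the swap $u\leftrightarrow bu$, which commutes with them. Right translation by $u_0\in U$ is the map with $k(u)=uu_0$, and $b_r:u\mapsto b\tau(u)$, $bu\mapsto\tau(u)$ is the swap composed with the map for $k=\tau$. $K_e$ consists of the maps with $k(1)=1$ and no swap.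
- (S6) Any $A_C$; $C\times yM$; on $bU$ either $bC$ and the $bC\times yM$, or the single class $bU$. L1: $S=C$, $\Delta=\Gamma_C$, and $\Theta=\mathbb Z_2\times AGL_M$, resp. $AGL_M\wr\mathrm{Sym}(2)$, on $\Omega=G/C\cong\mathbb Z/2\times P$.
- (S7) $A_H$ of type T5 or T6; $C\times yM$, $bC\times yM$. $K$: the maps $(h,x)\mapsto(\kappa_x(h),mx+v)$ with $m\in M$, $v\in P$, $\kappa_x\in\Gamma$, all $\kappa_x$ inducing the same permutation of $H/C$. (Both groups $\Gamma$ preserve the partition $H/C$.) $K\ge G_r$: take all $\kappa_x$ equal to one right translation. In $K_e$: $v=0$; $\kappa_0\in\Gamma_e$ is arbitrary and acts trivially on $H/C$; for $x\ne0$, $\kappa_x$ is arbitrary in the kernel of $\Gamma\to\mathrm{Sym}(H/C)$, which contains $C_r$.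
- (S8) $\{1\},R^\#,G\setminus R$. L1: $S=R$, $\Delta=\mathrm{Sym}(R)$, $\Theta=\mathrm{Sym}(\Omega)$.
- (S9) $\{1\},R^\#,\{a,a^2\}$, and the rest. Write $g=rc$ with $r\in R$, $c\in C$, uniquely. $K=\mathrm{Sym}(R)\times\mathrm{Sym}(C)$ on the pairs $(r,c)$. It contains $G_r$ since $rc\cdot r_0c_0=(rr_0)(r_0^{-1}cr_0c_0)$.
- (S10) $\{1\},\{b\}$, and $\langle b\rangle X'$ for the nontrivial classes $X'$ of an $S$-ring $B$ over $U$ with all classes $\tau$-invariant and $P$ a $B$-subgroup. L1: $S=\langle b\rangle$, $\Delta=\mathrm{Sym}(S)$, $\Omega\leftrightarrow U$ via $\langle b\rangle u\leftrightarrow u$; $U$ acts by translations and $b_r$ acts as $\tau$, since $\langle b\rangle ub=\langle b\rangle\tau(u)$. By $\tau$-invariance neither $a\times P$ nor $\{a\}$ is a class, so by Lemma 3(c) either $B$ has the classes $\{0\},yM,(C\setminus1)\times P$, or $B=\mathrm{Cyc}(\{\pm1\}\times M,U)$. Take $\Theta=AGL_M\wr\mathrm{Sym}(C)$ (blocks $c\times P$), resp. $\Theta=U_r\rtimes(\{\pm1\}\times M)$; both contain $U_r$ and $\tau$.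
- (S11) $\{1\},\{b\},\{a,a^2\},\{ba,ba^2\},\langle b\rangle\times yM,\langle b\rangle\{a,a^2\}\times yM$. $K=K_1\times\mathrm{Sym}(C)$ in the coordinates of (S9), where $K_1=\mathrm{Sym}(2)\wr AGL_M$ on $R$ with blocks $\langle b\rangle\times x$. The stabilizer of the identity in $K_1$ has orbits $\{1\},\{b\},\langle b\rangle\times yM$.
- (S12) $A_H\otimes\mathrm{Cyc}(M)$, i.e. classes $X'\times Y'$. $K=\Gamma\times AGL_M$.
- (S13) $N\le H$; $h\times0$ and $h\times yM$ for $h\in N$; $h\times P$ for $h\notin N$. $K$: $(h,x)\mapsto(hh_0,m_{Nh}x+v_{Nh})$ with $h_0\in H$ and $m_{Nh}\in M$, $v_{Nh}\in P$ depending only on $Nh$. In $K_e$: $h_0=1$, $v_N=0$, and the rest is free.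
- (S14) $\mathrm{Cyc}(\tilde M,U)$ on $U$; $bC$, $bC\times yM$. $K$: maps $(c,x)\mapsto(c^\varepsilon c_1,mx+v)$, $(cb,x)\mapsto(c^{\varepsilon'}c_2b,mx+v)$ with $(\varepsilon,m),(\varepsilon',m)\in\tilde M$, $c_i\in C$, $v\in P$, together with $b_r:(c,x)\leftrightarrow(cb,x)$. Conjugation by $b_r$ exchanges $(\varepsilon,c_1)$ and $(\varepsilon',c_2)$. In $K_e$: $c_1=1$, $v=0$, and $c_2$ is free.
- (S15) $\mathrm{Cyc}(\tilde M,U)$ on $U$; $bU$. L1: $S=U$, $\Delta=U_r\rtimes\tilde M$, $\Theta=\mathrm{Sym}(\Omega)$.
- (S16) The classes $X$ and $bX$, for $X$ a class of $B$, where $B=\mathrm{Cyc}(\tilde M,U)$, or $B$ has classes $\{0\},yM$ in $P$ and $(C\setminus1)\times P$. $K$: maps $u\mapsto k(u)$, $bu\mapsto bk(u)$, $k\in K_U$, together with $b_r$, where $K_U=U_r\rtimes\tilde M$, resp. $AGL_M\wr\mathrm{Sym}(C)$. Since $b_r:u\mapsto b\tau(u)$, $bu\mapsto\tau(u)$, conjugation by $b_r$ replaces $k$ by $\tau k\tau$, and $\tau$ normalizes $K_U$.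
- (S17) $\mathrm{Cyc}(\tilde M,U)$ with $\tilde M$ projecting onto $\{\pm1\}$; $b\times P$; $\{ba,ba^2\}\times P$. $K$: maps $(c,x)\mapsto(c^\varepsilon c_1,mx+v)$, $(cb,x)\mapsto(c^\varepsilon c_1^{-1}b,m'x+v')$ with $(\varepsilon,m),(\varepsilon,m')\in\tilde M$, $c_1\in C$, $v,v'\in P$, together with $b_r$. Conjugation by $b_r$ exchanges $c_1\leftrightarrow c_1^{-1}$, $(m,v)\leftrightarrow(m',v')$. In $K_e$: $c_1=1$, $v=0$, and $v'$ is free; $\{ab,a^2b\}=\{ba,ba^2\}$.
- (S18) $\{1\},\{b\},yM,b\times yM$ in $R$; $G\setminus R$. L1: $S=R$, $\Delta=\langle b\rangle_r\times AGL_M$, $\Theta=\mathrm{Sym}(\Omega)$.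

It remains to show that every $S$-ring $A$ over $G$ is in this list. From here on $A$ is an $S$-ring over $G=H\times P$.

## 6. Two levels of $\mathbb QG$ and the subgroup $R$

Augmentation and $\chi$ give $\mathbb Q[P]\cong\mathbb Q\oplus F$, hence
$$\mathbb QG\cong\mathbb QH\oplus F[H],\qquad f\mapsto(f^\flat,f^\chi),\qquad f^\flat=\sum_h\mathrm{aug}(f_h)h,\quad f^\chi=\sum_h\chi(f_h)h .$$
We call these level 0 and level 1. In $\mathbb QH$ let $e_1=\frac16H$ and let $e_s$ be the idempotent of the sign representation, so $e_1+e_s=e_C$. Let $\rho$ be the two-dimensional representation, realized over $\mathbb Z$ by $a\mapsto\begin{pmatrix}0&-1\\1&-1\end{pmatrix}$, $b\mapsto\begin{pmatrix}0&1\\1&0\end{pmatrix}$. Then $\mathbb QH=\mathbb Qe_1\oplus\mathbb Qe_s\oplus\mathbb QH(1-e_C)$ with the last summand $\cong M_2(\mathbb Q)$, and $F[H]\cong F\oplus F\oplus M_2(F)$ (trivial, sign, $\rho$).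

Let $\mathrm{tr}f^\chi$ be the trace of left multiplication by $f^\chi$ on the $F$-space $F[H]$. Left multiplication by $h\ne1$ has trace $0$, so
$$\mathrm{tr}f^\chi=6\chi(f_1)=t_1+t_s+2\,\mathrm{tr}(m)\quad\text{if } f^\chi \text{ has components }(t_1,t_s,m). \tag{6.1}$$

The algebra $\mathcal A$ contains $1$ and is $*$-closed, and $x^*x\ne0$ for $x\ne0$, since its value at $1$ is $\sum x(g)^2$. Hence $\mathcal A$ is semisimple: a nonzero $x$ in the radical would give a symmetric nilpotent $y=x^*x\neq 0$, but $y^2=y^*y\ne0$, $y^4\neq 0$, and so on. Write $\mathcal A=\bigoplus D_T$ with $D_T$ simple. The involution $*$ permutes the $D_T$, and $D_T^*=D_T$, since otherwise $x^*x\in D_T^*D_T=0$ for $x\in D_T$. On each level $D_T$ acts as $0$ or faithfully, and it is nonzero on at least one level.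

**Lemma 4.** Let $R$ be the smallest $A$-subgroup containing $P$. Then $e_R$ is a central idempotent of $\mathcal A$; it is the sum of the identities of those $D_T$ that vanish on level 1.

*Proof.* Let $\varepsilon_0$ be that sum; it is central and $\varepsilon_0=\varepsilon_0^*$. As $\varepsilon_0^\chi=0$, every coordinate of $\varepsilon_0$ is a multiple of $P$, so $\varepsilon_0=\varepsilon_0e_P$. By (F1) the group $R'=\{g:g\varepsilon_0=\varepsilon_0\}$, which equals $\{g:\varepsilon_0g=\varepsilon_0\}$ because $\varepsilon_0^*=\varepsilon_0$, is an $A$-subgroup; it contains $P$, and $e_{R'}\varepsilon_0=\varepsilon_0$. Let $V\supseteq P$ be any $A$-subgroup. Then $e_V\in\mathcal A$ vanishes on level 1, so its components in the $D_T$ that are faithful on level 1 vanish, i.e. $e_V=e_V\varepsilon_0$. For $V=R'$ this gives $e_{R'}=e_{R'}\varepsilon_0=\varepsilon_0$. For general $V$ it gives $e_Ve_{R'}=e_V$, so $V$ is right $R'$-invariant and $R'\le V$. Hence $R'=R$. $\square$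

**Definition (mixing).** $D_T$ is mixing if it is nonzero on both levels. Let $\varepsilon_m$ be the sum of the identities of the mixing components, and $\varepsilon_1$ that of the components vanishing on level 0.

Thus $1=e_R+\varepsilon_m+\varepsilon_1$ with all three central in $\mathcal A$, and $\varepsilon_m\mathcal A$ is faithful on each level. Example: for the ring with classes $\{1\},H^\#,G\setminus H$ we have $\mathcal A=\mathbb Qe_G\oplus\mathbb Q(e_H-e_G)\oplus\mathbb Q(1-e_H)$. The only $A$-subgroup containing $P$ is $R=G$. The element $e_H-e_G$ has level 0 equal to $e_1-e_1=0$ and level 1 equal to $e_1$, so $\varepsilon_1=e_H-e_G$; and $1-e_H$ is nonzero on both levels, so $\varepsilon_m=1-e_H$.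

**Lemma 5.** (a) A mixing $D_T$ is $\mathbb Q$, a quadratic field not contained in $F$, or $M_2(\mathbb Q)$. For $x\in\varepsilon_m\mathcal A$ we have $\mathrm{tr}\,x^\chi\in\mathbb Q$.

(b) Each complex irreducible representation $\psi$ of a mixing $D_T$ occurs in $\mathbb C[H]_\eta:=F[H]\otimes_{F,\eta}\mathbb C$ for every nontrivial character $\eta$ of $P$ (viewed as an embedding $F\to\mathbb C$).

(c) $(\varepsilon_1)_1=c\,(1-P/p)$ with $6c=n_1+n_s+2r$, where $n_1,n_s\in\{0,1\}$ are the trivial and sign components and $r\in\{0,1,2\}$ is the rank of the $M_2(F)$-component of $\varepsilon_1^\chi$.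

*Proof.* Via level 0, $D_T$ embeds, not necessarily unitally, into one of $\mathbb Q,\mathbb Q,M_2(\mathbb Q)$. So its dimension is at most 4, and it is $\mathbb Q$, a quadratic field $E$, or $M_2(\mathbb Q)$. (Dimension 3 would be a cubic field, which has no nonzero module of dimension $\le2$; dimension 4 is all of $M_2(\mathbb Q)$.)

Let $D_T=E$. Left multiplication by $x^*$ on $\mathbb QH$ is the transpose of that by $x$ in the basis $H$. If $*$ is trivial on $E$, then $E$ acts on level 0 by symmetric rational matrices; their eigenvalues are real, so $E$ is real. Otherwise there is $0\ne x\in E$ with $x^*=-x$. The skew elements of $\mathbb QH$ are the rational multiples of $a-a^2$, and $(a-a^2)^2=a+a^2-2=-3(1-e_C)$. So the idempotent $1-e_C$ lies in the image of the field $E$ and is its identity, and $E=\mathbb Q(\sqrt{-3})$. In both cases $E\ne\mathbb Q(\sqrt{-p})$, so $E\not\subset F$ and $E\otimes F$ is a field. Now $D_T^\chi F[H]$ is a nonzero vector space over $E\otimes F$. Hence the trace on $F[H]$ of $x\in E$ is an integer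 multiple of $\mathrm{Tr}_{E/\mathbb Q}(x)\in\mathbb Q$, and both complex embeddings of $E$ occur over each $\eta$.

For $D_T=\mathbb Q$ or $M_2(\mathbb Q)$ there is only one $\psi$, it has rational traces, and it occurs over each $\eta$ because $D_T^\chi\ne0$. This gives (a) and (b).

(c) $\varepsilon_1^\chi$ is an idempotent, so by (6.1) $6\chi((\varepsilon_1)_1)=n_1+n_s+2r$ is rational. By (2.1) $(\varepsilon_1)_1=c\cdot1+\beta P$, and $\varepsilon_1^\flat=0$ gives $c+\beta p=0$. $\square$

By the list of subgroups containing $P$, the cases are $R=G$, $U$, $\langle b\rangle\times P$, $P$.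

## 7. The case $R=G$: no proper $A$-subgroup contains $P$

Here $1=e_G+\varepsilon_m+\varepsilon_1$ and $e_G\mathcal A=\mathbb Qe_G$; on level 0, $\varepsilon_m^\flat=1-e_1$.

**Step 7.1 (a bound).** This step shows that an $A$-set is spread almost evenly over the six cosets of $P$. For an $A$-set $X$ put $y_h=|X_h|-|X|/6$. Then
$$\sum_hy_h^2\le\frac{5p}{p-1}|X|. \tag{7.1}$$
We have $X^\flat(1-e_1)=\sum_hy_hh$, so
$$\sum_hy_h^2=\tfrac16\mathrm{Tr}\big(X^*X\mid(1-e_1)\mathbb QH\big)=\tfrac16\sum_\psi m_\psi\mathrm{Tr}\,\psi(X^*X),$$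
where $\psi$ runs over the distinct complex irreducible representations of the mixing components (only these occur, as $\varepsilon_m$ acts as the identity there) and $\sum m_\psi\dim\psi=5$, so $m_\psi\le5$. On the other hand, the trace of left multiplication by $X^*X$ on $\mathbb CG=\bigoplus_\eta\mathbb C[H]_\eta$ ($\eta$ over all characters of $P$) is $6p$ times its value at $1$, that is $6p|X|$. This operator is positive semidefinite, so its trace on every submodule is $\ge0$. By Lemma 5(b) each of the $p-1$ summands with $\eta\ne1$ contains every $\psi$. So $(p-1)\sum_\psi\mathrm{Tr}\,\psi(X^*X)\le6p|X|$, and (7.1) follows.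

Two consequences. Since $\sum_{h\ne1}y_h=-y_1$, we have $\sum_hy_h^2\ge\frac65y_1^2$.

If $X_1=\emptyset$, then $y_1=-|X|/6$ and $|X|^2/30\le\frac{5p}{p-1}|X|$, so $|X|\le\frac{150p}{p-1}<151$: that is, $|X|\le150$.

Let $W$ be the union of the classes meeting $P^\#$ and $S=G\setminus W$. Then $S_1=\{0\}$, $y_1=1-|S|/6$ and $(|S|-6)^2\le\frac{150p}{p-1}|S|$. The function $(s-6)^2/s$ increases for $s>6$ and at $s=163$ equals $24649/163>151.2$, while $\frac{150p}{p-1}<150.1$. So $|S|\le162$.

**Step 7.2 ($\varepsilon_1\in\{0,e_H-e_G\}$).** This step identifies the non-mixing part on level 1. Let $f=\varepsilon_1$. By Lemma 5(c) $f=-c/p$ on $P^\#$, hence on $W$. So $g=f+\frac cpG$ is supported on $S$. Let $l=\sum_hg_h\in\mathbb Q[P]$. Then $\mathrm{aug}(l)=6c$ (as $f^\flat=0$) and $\chi(l)=n_1$, so by (2.1) $l=n_1\cdot1+\frac{6c-n_1}pP$. If $6c\ne n_1$, then $l$ is nonzero at all points of $P^\#$, so $|S|\ge p-1$, a contradiction. Hence $6c=n_1$ and $n_s=r=0$. If $n_1=0$, then $\varepsilon_1=0$. If $n_1=1$, then $\varepsilon_1^\chi=e_1$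 and $\varepsilon_1^\flat=0$, i.e. $\varepsilon_1=e_H-e_G$.

**Step 7.3 (the case $\varepsilon_1=0$).** We show that $A$ is in (S1). For a class $X$, $\mathrm{tr}X^\chi=\mathrm{tr}(X\varepsilon_m)^\chi\in\mathbb Q$ by Lemma 5(a), since $e_G^\chi=0$. By (6.1) and (2.1) $X_1=\alpha\cdot1+\beta P$. This is what power maps would have given: for $X\ne\{1\}$, $X_1\in\{\emptyset,P^\#\}$. So $W$ is a single class. If the set product $SS$ met $W$, then $W\subseteq SS$, so $6p-162\le|W|\le162^2$ and $p\le4401$, a contradiction. So $SS\subseteq S$ and $S$ is a subgroup. As $S\cap P=1$ and $P$ contains all elements of order $p$, $p\nmid|S|$; so all elements of $S$ have $P$-coordinate $0$ and $S\le H$. This is (S1).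

**Step 7.4 (the case $\varepsilon_1=e_H-e_G$).** We show that $A$ is in (S2). Now $e_H=e_G+\varepsilon_1\in\mathcal A$, so $H$ is an $A$-subgroup and $(1-e_H)\mathcal A=\varepsilon_m\mathcal A$. By Lemma 3(a) $A_{G/H}=\mathrm{Cyc}(M)$ for some $M$. Let $X\not\subseteq H$ be a class with image $yM$, and $\nu=|X\cap(H\times x)|>0$ for $x\in yM$ (F2). Then $w=X(1-e_H)=X-\frac\nu6(H\times yM)$ lies in $\varepsilon_m\mathcal A$, so $w_1=X_1-\frac\nu6yM=\alpha\cdot1+\beta P$. It vanishes at $0$, so $\alpha=-\beta$.

If $yM\ne P^\#$, then $w_1$ also vanishes at some point of $P^\#$, so $\beta=0$ and $X_1=\frac\nu6yM$. As $\nu>0$, $\nu=6$ and $X=H\times yM$. If $yM=P^\#$, then $X_1$ is constant on $P^\#$. $X_1=\emptyset$ would give $|X|\le150$ by Step 7.1, but $|X|\ge p-1$. So every class outside $H$ contains $P^\#$, i.e. $G\setminus H$ is a class. Both are (S2).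

## 8. The case $R=U$

$U$ is an $A$-subgroup and $P$ is not.

**Step 8.1 (the shape of $A_U$).** We show: *$A_U$ has rank 2, or $C$ is an $A$-subgroup and all classes in $U\setminus C$ are $C$-invariant.*

Suppose first that $X_c\in\{\emptyset,P\}$ for all classes $X\subseteq U$ and all $1\ne c\in C$. A nontrivial class inside $P$ would generate $P$: impossible. A class with $X_1=\emptyset$ is $P$-invariant; its stabilizer is an $A$-subgroup containing $P$ (F1), hence containing $U$, which forces $X=U$: impossible. So each nontrivial class meets $P^\#$ and contains $a\times P$ or $a^2\times P$. It contains $(a,0)$ or $(a^2,0)$, so by (F4) it is fixed by all $m\equiv1\pmod3$ prime to $p$, whence $X_1=P^\#$. So there is only one nontrivial class: rank 2.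

Otherwise some class $X$ has $0<|X_c|<p$ with $c\ne1$. Apply (F4) with $q=p$: $\sum_{x\in X}x^p=\sum_{c'}|X_{c'}|\,c'^p$, and $c'\mapsto c'^p$ is injective on $C$. So $\{c'^p:p\nmid|X_{c'}|\}\subseteq C$ is an $A$-set containing $c^p\ne1$, and $C$ is an $A$-subgroup. Next,
$$\mathcal A_U(1-e_C)\subseteq\mathbb QU(1-e_C)\cong\mathbb Q(\omega)\oplus F(\omega).$$
It does not contain $e_P(1-e_C)$, as otherwise $e_P=e_P(1-e_C)+e_U\in\mathcal A$; so it does not contain the complementary idempotent either. Being commutative and semisimple without nontrivial idempotents, it is a field. So the value of an element in the second summand is $j$ of its value in the first, where $j$ is a field embedding of a subfield of $\mathbb Q(\omega)$ into $F(\omega)$, hence the identity or complex conjugation on it.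

Let $X\subseteq U\setminus C$ be a class, $w=X(1-e_C)$, $\varphi=\sum_k\omega^kw_{a^k}\in\mathbb Q(\omega)[P]$. As $w$ vanishes on $C$, $\varphi$ has value $0$ at $0$. Put $\kappa_0=\mathrm{aug}(\varphi)$; then $\chi(\varphi)=j(\kappa_0)=:\kappa_1\in\mathbb Q(\omega)$. By Galois conjugation over $\mathbb Q(\omega)$ (note $\omega\notin F$, so $[F(\omega):\mathbb Q(\omega)]=p-1$) every nontrivial character takes the value $\kappa_1$ on $\varphi$, so $\varphi=\kappa_1\cdot1+\frac{\kappa_0-\kappa_1}pP$. The value at $0$ gives $\kappa_0=-(p-1)\kappa_1$, while $|\kappa_0|=|\kappa_1|$. So $\varphi=0$. Since $w$ is rational, also $\sum_k\omega^{-k}w_{a^k}=0$, and $we_C=0$ gives $\sum_kw_{a^k}=0$. Hence $w=0$ and $X=XC$ as sets.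

**Step 8.2 ($A_U$ of rank 2).** We show that $A$ is in (S4) or (S5). For classes $X,Y\subseteq bU$ we have $X^*Y,XX^*\in A_U$. Let $X\ne bU$ and $X^*X=|X|+\lambda U^\#$. Counting, $\lambda(3p-1)=|X|(|X|-1)$, so $n:=|X|-\lambda>0$ as $|X|<3p$; the same count gives $XX^*=|X|+\lambda U^\#$. The idempotent $e_U$ is central in $\mathbb QG$. For $x=X(1-e_U)$ we get $x^*x=xx^*=n(1-e_U)$. For $y=Y(1-e_U)$ we have $x^*y\in\mathbb Q(1-e_U)$, so $ny=xx^*y\in\mathbb Qx$. Hence the classes in $bU$ lie in the span of $bU$ and $x$, and there are at most two of them. If there is one, we have (S4).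

Suppose there are two. Their sizes differ, as $3p$ is odd, so both are inverse-closed. Let $X=bD$ be the smaller, $k=|D|<3p/2$. Then $D^*D=X^*X=n+\lambda U$ with $k=n+\lambda$, $k^2=n+3p\lambda$. Since $(bd)^{-1}=b\,\tau(d)^{-1}$, $D$ is invariant under $(c,x)\mapsto(c,-x)$. Let $g=\sum_cD_c\in\mathbb Z[P]$; its coefficients lie in $\{0,1,2,3\}$ and $g^*=g$. So $\chi(g)$ is real, $\chi(g)\in F$ and $\chi(g)^2=|\chi(g)|^2=n$. As $F$ has no real quadratic subfield, $\chi(g)=\pm\sqrt n\in\mathbb Z$, and by (2.1) $g=\pm\sqrt n\cdot1+\beta P$. Comparing two coefficients, $\sqrt n\le3$. Now $k(3p-k)=n(3p-1)$ and $3p-k>3p/2$ give $k\cdot\frac{3p}2<27p$, $k<18$. If $\lambda\ge1$, then $3p\le k^2<324$, a contradiction. So $\lambda=0$, $k=n=k^2$, $k=1$. $X=X^{-1}$ consists of one element of order 2; its $P$-coordinate is $0$, and we may call it $b$. This is (S5).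

**Step 8.3 ($C$ an $A$-subgroup, the classes in $U\setminus C$ being $C$-invariant).** We show that $A$ is in (S6) or (S7). $A_{U/C}=\mathrm{Cyc}(M)$ for some $M$, and Lemma 3(b) applies to $A_{G/C}$ over $G/C\cong\mathbb Z/2\times P$. So a class $X\subseteq bU$ has image $\bar b\times Y$ with $Y=\{0\}$, $yM$ or $P$.

Suppose $X$ is not $C$-invariant, i.e. $\nu=|X\cap gC|\in\{1,2\}$ for $g\in X$. Let $w=X(1-e_C)=bw'$ with $w'\in\mathbb QU$. Let $\theta$ be the character of $C$ with $\theta(a)=\omega$. For a character $\eta$ of $P$, trivial allowed, let $t_\eta,t'_\eta$ be the values of $\theta\eta,\bar\theta\eta$ on $w'$. These characters kill $e_C$, so they may be computed on $b^{-1}X\subseteq C\times Y$, which has $\nu$ elements in each $C\times x$. Using $b^{-1}X$ if $\nu=1$ and its complement in $C\times Y$ if $\nu=2$, we get $c:Y\to\mathbb Z/3$ and a fixed sign with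
$$t_\eta=\pm\sum_{x\in Y}\omega^{c(x)}\eta(x),\qquad t'_\eta=\pm\sum_{x\in Y}\omega^{-c(x)}\eta(x).$$
The elements $w^*w=w'^*w'$ and $w^2=bw'bw'=(w')^\tau w'$ lie in $\mathcal A_U(1-e_C)=\mathbb QA_C(1-e_C)$, because $1-e_C$ kills the $C$-invariant classes. So they are supported on $C$, and their values at $\theta\eta$, namely $|t_\eta|^2=:K$ and $t'_\eta t_\eta=:K'$, do not depend on $\eta$. Averaging $|t_\eta|^2$ over $\eta$ gives $K=|Y|$. $K'$ is the value of $\theta$, and equally of $\bar\theta$, on the rational element $w^2$; so $K'$ is real and in $\mathbb Q(\omega)$, i.e. rational.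

As $t'_\eta=\overline{t_{\eta^{-1}}}$, also $|t'_\eta|^2=K$; so $K'=\pm K$ and $t'_\eta=\pm\overline{t_\eta}$ with a common sign. Here $\overline{t_\eta}$ involves $\sum_{x\in Y}\omega^{-c(x)}\eta(-x)$, so by Fourier inversion $\sum_{x\in Y}\omega^{-c(x)}x=\pm\sum_{x\in Y}\omega^{-c(x)}(-x)$ in $\mathbb Q(\omega)[P]$, where $(-x)$ is the inverse of $x$. Hence $Y=-Y$; the sign is $+$, since no power of $\omega$ is minus another one; and $c(-x)=c(x)$.

If $Y=P$, then $p=K=|t_1|^2$ ($t_1$: trivial $\eta$) is a norm from $\mathbb Z[\omega]$, impossible. If $Y=yM$, pairing $x$ with $-x$ gives $t_1=2z$ with $z\in\mathbb Z[\omega]$, so $4\mid K=|M|$, contradicting $4\nmid p-1$. So $Y=\{0\}$ and $X\subsetneq bC$.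

If all classes in $bU$ are $C$-invariant, we have (S6). Otherwise $\{\bar b\}$ is a class of $A_{G/C}$, so $H$ is an $A$-subgroup; $A_H$ has $C$ as a subgroup and $bC$ is not a class, so $A_H$ is T5 or T6; and all classes outside $H$ are $C$-invariant, hence equal to $C\times yM$ or $bC\times yM$. This is (S7).

## 9. The case $R=\langle b\rangle\times P$

Now $P$ is not an $A$-subgroup and $e_R$ is central in $\mathcal A$. Put $e=\frac12(1+b)\in\mathbb QH$, so $e_R^\flat=e$ and $\varepsilon_m^\flat=1-e$. The idempotent $e$ is $1$ on the trivial representation, $0$ on sign, and of rank one on $\rho$. As $e_R$ lives on level 0, $e_R\mathcal A=e_R\mathcal Ae_R$ embeds into $e\mathbb QHe\cong\mathbb Q\oplus\mathbb Q$. As $R$ and $G$ are $A$-sets, $\dim e_R\mathcal A=2$. Likewise $\varepsilon_m\mathcal A$ embeds into $(1-e)\mathbb QH(1-e)\cong\mathbb Q\oplus\mathbb Q$: the sign component, and the scalar on the $b$-antiinvariant line of $\rho$, which we call "anti".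

**Step 9.1 (the shape of $A_R$).** We show: *$A_R$ has rank 2, or $\{b\}$ is a class and the classes in $R\setminus\langle b\rangle$ are $\langle b\rangle$-invariant.*

No nontrivial class lies inside $P$, since it would generate $P$. Suppose $X_b\in\{\emptyset,P\}$ for all classes $X\subseteq R$. The class containing $b\times P$ is not $b\times P$, whose stabilizer is $P$. All other nontrivial classes in $R$ would lie inside $P$, which is impossible; so that class is $R^\#$. Otherwise $0<|X_b|<p$ for some $X$, and (F4) with $q=p$, $\sum_{x\in X}x^p=|X_1|\cdot1+|X_b|\,b$, shows that $\{b\}$ is a class. Let $e_b=\frac12(1+b)\in\mathcal A$. The algebra $\mathcal A_R(1-e_b)\subseteq\mathbb QR(1-e_b)\cong\mathbb Q\oplus F$ does not contain $e_P(1-e_b)$, as otherwise $e_P=e_P(1-e_b)+e_R\in\mathcal A$. So, as in Step 8.1, it is a field, embedded in $\mathbb Q$ by the first coordinate, i.e. it is $\mathbb Q(1-e_b)$. For a class $X\subseteq R\setminus\langle b\rangle$, $X(1-e_b)=\frac12(X-Xb)=\kappa(1-e_b)$, and the value at $1$ gives $\kappa=0$.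 So $X=Xb$.

**Step 9.2 ($A_R$ of rank 2).** We show that $A$ is in (S8) or (S9). Let $f=\varepsilon_1$. Since $P^\#$ and $b\times P$ lie in the class $R^\#$, $f=-c/p$ on $b\times P$ (Lemma 5(c)). As $f^\flat=0$, $0=\mathrm{aug}(f_b)=-c$. So $n_1=n_s=r=0$ and $\varepsilon_1=0$. Thus $\varepsilon_m=1-e_R\ne0$ and $\dim\mathcal A\in\{3,4\}$. If it is 3, we have (S8).

Let $\dim\mathcal A=4$: $G\setminus R=X\cup X'$ for two classes, and $\mathcal A\cong\mathbb Q^4$. Each summand $\mathbb Q$ is $*$-stable, so $*$ is trivial and all classes are symmetric. Let $\psi_1,\psi_2$ be the sign and anti characters of $\varepsilon_m\mathcal A$. Let $v$ be a unit vector on the anti line for an $H$-invariant inner product. As $a+a^2=-1$ on $\rho$ and $\langle v,a^2v\rangle=\langle av,v\rangle$, we get $\langle v,a^{\pm1}v\rangle=-\frac12$ and $\langle v,ba^{\pm1}v\rangle=\langle bv,a^{\pm 1}v\rangle=\frac12$. Since $X_1=X_b=\emptyset$ and $|X_a|=|X_{a^2}|$,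
$$\psi_1(X)=2|X_a|-|X_{ba}|-|X_{ba^2}|=-2q,\qquad q:=\psi_2(X).$$
If $q=0$, then $\psi_1=\psi_2$ on $\mathcal A$ (both are $-1$ on $R^\#$, and $\psi_i(X')=-\psi_i(X)$), which contradicts $\dim\varepsilon_m\mathcal A=2$. So $q\ne0$.

On level 1 the identity is $\varepsilon_m^\chi$, so on $F[H]$ the element $X$ acts diagonalizably with eigenvalues in $\{-2q,q\}$ and trace $6\chi(X_1)=0$; the multiplicities are $2$ and $4$. The two copies of $\rho$ contribute evenly. So the trivial and sign components of $X^\chi$ are both $-2q$ (and $X^\chi$ is $q$ on $\rho$), or both $q$ (and $\rho(X^\chi)$ has eigenvalues $-2q,q$). Write $x_h=\chi(X_h)$; $x_1=x_b=0$.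

*Both $-2q$.* Then $X^\chi=q-3qe_C=-q(a+a^2)$. By (2.1), $X_a$ and $X_{a^2}$ have the form $-q\cdot1+\beta P$ with values in $\{0,1\}$, and $q\ne0$. So either $q=-1$ and both are $\{0\}$, or $q=1$ and both are $P^\#$; and $X_{ba},X_{ba^2}\in\{\emptyset,P\}$. If $q=-1$, then $2=-2q=2-|X_{ba}|-|X_{ba^2}|$, so $X=\{a,a^2\}$. If $q=1$, note that $X'^\chi=-X^\chi$ and $\psi_2(X')=-q$, so the same reasoning applies to $X'$ with $-q$ in place of $q$, and $X'=\{a,a^2\}$. This is (S9).

*Both $q$.* Adding and subtracting the two components, $x_a+x_{a^2}=q$ and $x_{ba}+x_{ba^2}=0$. Put $d=x_a-x_{a^2}$ and $s=a-a^2$. On $\rho$ we have $X^\chi=-\frac q2+N$ with $N=\frac d2s+x_{ba}\,bs$. The eigenvalues of $N$ are $\mp\frac32q$, so $N^2=\frac94q^2$. On $\rho$, $s^2=-3$ and $sb=-bs$, so $N^2=-\frac34d^2+3x_{ba}^2$. As $X=X^*$, $X_{a^2}=-X_a$ and $X_{ba}=-X_{ba}$, so $d$ is purely imaginary and $x_{ba}$ is real: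
$$3q^2=|d|^2+4x_{ba}^2, \tag{9.1}$$
and, by Galois conjugation, the same with $\chi$ replaced by any nontrivial $\eta$. Further, $X_a+X_{a^2}=q\cdot1+\beta P$ with $\beta\in\{0,1,2\}$, and the value at $0$ is $q+\beta\in\{0,2\}$, because $X_{a^2}=-X_a$.

If $\beta=1$, then $q=\pm1$ and $X_a-X_{a^2}$ is $\pm1$ at each point of $P^\#$, $0$ at $0$, with augmentation $0$. By Parseval $\sum_{\eta\ne1}|\eta(X_a-X_{a^2})|^2=p(p-1)$, while each of the $p-1$ terms is $\le3q^2=3$ by (9.1): a contradiction. If $\beta\in\{0,2\}$, then, as $q\ne0$, $q=\pm2$ and $X_a=X_{a^2}\in\{\{0\},P^\#\}$. So $d=0$ and $x_{ba}=\pm\sqrt3\notin F$, a contradiction.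

**Step 9.3 (when $\{b\}$ is a class, $e_b$ is central).** This step removes the unknown $\varepsilon_1$. Assume the second alternative of Step 9.1. The classes in $R$ are $\{1\},\{b\},\langle b\rangle\times yM$ for some $M$ (Lemma 3(a) for $A_R$ modulo $\langle b\rangle$). Let $f=\varepsilon_1$. On $P^\#$ we have $f_b=f_1=-c/p$, and $\mathrm{aug}(f_b)=0=\mathrm{aug}(f_1)$; so $f_b=f_1$. Hence $(\varepsilon_1e_b)_1=\frac12(f_1+f_b)=f_1$. So the idempotents $\varepsilon_1e_b\le\varepsilon_1$ have equal level-1 trace, and they vanish on level 0: $\varepsilon_1e_b=\varepsilon_1$. Then $e_b=e_R+\varepsilon_1+e_b\varepsilon_m$, and $(e_b\varepsilon_m)^\flat=e-e-0=0$. As $\varepsilon_m\mathcal A$ is faithful on level 0, $e_b\varepsilon_m=0$. Thus $e_b=e_R+\varepsilon_1$ is central in $\mathcal A$, $(1-e_b)\mathcal A=\varepsilon_m\mathcal A$ has dimension 1 or 2, and $bX=Xb$ for each class $X$.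

**Step 9.4 (an $S$-ring $A'$ over $U$).** This step transfers the $b$-biinvariant part of $A$ to the abelian group $U$, where Lemma 3(c) is available. *Here we use only that $\{b\}$ is a class.* An element $u\in(\mathbb QU)^\tau$ commutes with $b$, and for $u\in U$
$$e_bue_b=\tfrac14(u+bu+ub+bub)=\tfrac12(u+u^\tau)e_b .$$
So $u\mapsto ue_b$ is an algebra isomorphism $(\mathbb QU)^\tau\to e_b\mathbb QGe_b$; it is injective since $ue_b=\frac12(u+ub)$. For a class $X$, the sets $X,bX,Xb,bXb$ are classes by (F3), permuted transitively by $\langle b\rangle\times\langle b\rangle$, so $e_bXe_b$ is a multiple of $Z=\langle b\rangle X\langle b\rangle$. The sets $Z$ partition $G$, and $Z=(Z\cap U)(1+b)$ with $Z\cap U$ $\tau$-invariant. Hence the sets $Z\cap U$ partition $U$, include $\{1\}$ (from $X=\{1\}$), are permuted by inversion, and span the preimage of the algebra $e_b\mathcal Ae_b$. So they are the classes of an $S$-ring $A'$ over $U$, all of them $\tau$-invariant.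

In the present case $P=R\cap U$ is an $A'$-subgroup and $A'_P=\mathrm{Cyc}(M)$.

**Step 9.5 ($\dim(1-e_b)\mathcal A=1$).** We get (S10). For a class $X\not\subseteq R$, $X(1-e_b)=\kappa(1-e_b)$, and the value at $1$ gives $\kappa=0$. So $X=Xb=bX$; with Step 9.1, all classes outside $\langle b\rangle$ are $\langle b\rangle$-invariant on both sides. This is (S10) with $B=A'$.

**Step 9.6 ($\dim(1-e_b)\mathcal A=2$).** We get (S11). Now $(1-e_b)\mathcal A\cong\mathbb Q\oplus\mathbb Q$ by the sign and anti values on level 0. The classes inside $R$ contribute only $\mathbb Q(1-e_b)$, so there is a class $X\subseteq G\setminus R$ with $v=X(1-e_b)=\frac12(X-Xb)\ne0$. We have $v_1=v_b=0$ and $bv=vb=-v$, so by (2.2) $v=f(a+a^2)(1-b)$. Put $\alpha=\mathrm{aug}(f)$. On level 0, $v$ has sign value $4\alpha$ and anti value $-2\alpha$ (on $\rho$, $a+a^2=-1$); as $(1-e_b)\mathcal A$ is faithful on level 0, $\alpha\ne0$ and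
$$(v-4\alpha(1-e_b))(v+2\alpha(1-e_b))=0 .$$
On level 1 the sign value $t_s=4\chi(f)$ and the anti value $t_{\mathrm{anti}}=-2\chi(f)$ of $v$ are therefore in $\{4\alpha,-2\alpha\}$. So $\chi(f)\in\{\alpha,-\alpha/2\}\cap\{-2\alpha,\alpha\}=\{\alpha\}$. By (2.1) $f=\alpha\cdot1+\beta P$, and $\mathrm{aug}(f)=\alpha$ gives $\beta=0$. Hence $v=\alpha(a+a^2)(1-b)$. Since $Xb\ne X$ is a class disjoint from $X$, $X\cup Xb=\{a,a^2,ba,ba^2\}$ and $X$ is $\{a,a^2\}$ or $\{ba,ba^2\}$. So these two sets are classes, and by the same argument every other class outside $\langle b\rangle$ is $\langle b\rangle$-invariant on both sides. In $A'$, $\{a,a^2\}$ is a class, so by Lemma 3(c) $A'=\mathrm{Cyc}(\{\pm1\}\times M,U)$. This is (S11).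

## 10. The case $R=P$

$P$ is an $A$-subgroup, $A_P=\mathrm{Cyc}(M)$, and $A^\flat:=A_{G/P}$ is an $S$-ring over $G/P\cong H$, one of T1–T6. A class $X$ with image $X'$ ("over $X'$") has $|X_h|=\lambda\ge1$ for all $h\in X'$, by (F2). If all classes outside $P$ are $P$-invariant, i.e. always $\lambda=p$, we are in (S3).

We shall often count as follows: if the set $T\times P$ is a single class, then the product $X^*X$ is constant on it, and comparing the constant with the number of pairs $(x,x')\in X\times X$ with $x^{-1}x'\in T\times P$ gives an equation for $\lambda$.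

**Type T6.** Here we find (S13). For $h\ne1$, $\langle h\rangle\times P$ is an abelian $A$-subgroup. The class $h\times X_h$ of $h$ is fixed by all $m\equiv1\pmod{|h|}$ prime to $p|h|$, so $X_h\ni0$ is $\mathbb F_p^*$-invariant: $X_h=\{0\}$ or $P$. With the subgroup $N=\{h\in H:\{h\}\text{ is a class}\}$, (F3) gives (S13).

**Types T3, T4.** Here we find (S3), (S14) or (S15). $U$ is an $A$-subgroup; by Lemma 3(c) either all classes in $U\setminus P$ are $P$-invariant, or $C$ is an $A$-subgroup and $A_U=\mathrm{Cyc}(\tilde M,U)$.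

In the first case let $X$ be a class over $bC$. In type T4, $a\times P$ is a class, $X^*X$ is constant, $=k$, on it, and $kp=3\lambda^2$. In type T3, $\{a,a^2\}\times P$ is a class and $2kp=6\lambda^2$. So $p\mid\lambda$, $\lambda=p$, and (S3) holds.

In the second case $A_{U/C}=\mathrm{Cyc}(M)$, as the image of $yM\subseteq P$ is a class. A class $X$ over $bC$ has image $\bar b\times Y$ in $G/C$ with $Y=\{0\},yM$ or $P$ (Lemma 3(b)), and $3\lambda=|X|=\nu|Y|$ with $\nu=|X\cap gC|\in\{1,2,3\}$ for $g\in X$. Since $3\nmid p(p-1)$, $3\nmid|Y|$. So $\nu=3$ and $X=bC\times Y$. This is (S14) or (S15).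

**Type T5.** Here we find (S16), (S3) or (S17). By Lemma 3(b) the class of $b$ is $\{b\}$ or $b\times P$. By Lemma 3(c), and since $\{a,a^2\}$ is a class of $A^\flat$, either $A_U=\mathrm{Cyc}(\tilde M,U)$ with $\{a,a^2\}$ a class, or $(C\setminus1)\times P$ is a class. If $\{b\}$ is a class, (F3) gives (S16). Let $b\times P$ be a class and $X=ba\times X_1\cup ba^2\times X_2$ a class over $\{ba,ba^2\}$ (for this paragraph $X_1,X_2\subseteq P$ are just names). If $(C\setminus1)\times P$ is a class, the count there gives $2kp=2\lambda^2$, so $\lambda=p$: (S3). If $\{a,a^2\}$ is a class, then $\tilde M$ projects onto $\{\pm1\}$, and the part of $X\cdot\{a,a^2\}$ on $b\times P$ is $b(X_1+X_2)$, because $ba\cdot a^2=b=ba^2\cdot a$. It is constant, so $X_1+X_2=kP$ with $k\in\{1,2\}$ and $2\lambda=kp$. As $p$ is odd, $k=2$ and $\lambda=p$: (S17).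

**Type T2.** Here we find (S3), (S18) or (S12). Let $\Delta'=\{a,a^2,ba,ba^2\}$; $R'=\langle b\rangle\times P$ is an $A$-subgroup, and by Lemma 3(b) $b\times P$ or $\{b\}$ is a class. If $b\times P$ is a class and $X$ is a class over $\Delta'$, then, as $\Delta'b=\Delta'$, the count on $b\times P$ gives $kp=4\lambda^2$; so $\lambda=p$: (S3).

Let $\{b\}$ be a class. By Step 9.4 the sets $\langle b\rangle X\langle b\rangle\cap U$ form an $S$-ring $A'$ over $U$ with $\tau$-invariant classes; $P=R'\cap U$ is an $A'$-subgroup, $A'_P=\mathrm{Cyc}(M)$. By Lemma 3(c) and $\tau$-invariance, $A'$ has the class $(C\setminus1)\times P$ or $A'=\mathrm{Cyc}(\{\pm1\}\times M,U)$. Since $\{a,a^2\}\langle b\rangle=\Delta'$, for classes $X$ over $\Delta'$ either always $\langle b\rangle X\langle b\rangle=\Delta'\times P$, or always $\langle b\rangle X\langle b\rangle\in\{\Delta',\Delta'\times yM\}$. Let $n\in\{1,2,4\}$ be the number of distinct sets among $X,bX,Xb,bXb$; these are classes of size $4\lambda$, so $|\langle b\rangle X\langle b\rangle|=4n\lambda$.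

*First alternative.* $n\lambda=p$, so $n=1$ and $X=\Delta'\times P=G\setminus R'$: (S18).

*Second alternative.* If $\langle b\rangle X\langle b\rangle=\Delta'$, then $n\lambda=1$ and $X=\Delta'$. If it is $\Delta'\times yM$, then $n\lambda=|M|$, and $4\nmid p-1$ excludes $n=4$. We now exclude $n=2$.

Suppose $n=2$. Then $|M|$ is even, $-1\in M$, and $\lambda=|M|/2$ is odd. Let $\hat X$ be the other class in $\langle b\rangle X\langle b\rangle$. As $X^{-1}\subseteq\Delta'\times yM$, $X^{-1}\in\{X,\hat X\}$. If $bX=X$, then $Xb=\hat X\ne X$, while $X^{-1}b=(bX)^{-1}=X^{-1}$; but neither $X$ nor $\hat X$ is right $b$-invariant, a contradiction. If $Xb=X$, the same argument on the other side applies. So $bXb=X$ and $bX=Xb=\hat X$. Then $v=X-\hat X$ satisfies $bv=vb=-v$, $v_1=v_b=0$, and by (2.2) $v=f(a+a^2)(1-b)$ with $f\in\mathbb Z[P]$; here $f=\pm1$ on $yM$ and $0$ elsewhere, each sign taken $\lambda$ times. As $(a+a^2)(1-b)$ is $*$-invariant and $v^*=\pm v$, we have $f^*=\pm f$. If $f^*=f$, the set where $f=1$ would be a symmetric subset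 of $P^\#$ of odd size $\lambda$, impossible. So $f^*=-f$: the $a$-coordinate of $X-\hat X$ is skew, for *every* class $X$ with $n=2$.

The part over $\Delta'$ of $v^2=2f^2(2+a+a^2)(1-b)$ is $w=2f^2(a+a^2)(1-b)\in A$. As $bw=-w$, the coefficients of $w$ on classes $Y$ and $bY$ are opposite. So classes with $n=1$ do not occur in $w$, and $w$ is a combination of elements $Y-\hat Y$ for classes $Y$ with $n=2$. Their $a$-coordinates are skew, so the $a$-coordinate $2f^2$ of $w$ is skew. But it is symmetric, since $(f^2)^*=(-f)^2=f^2$. So $f^2=0$, i.e. $f^*f=-f^2=0$ and $f=0$, a contradiction.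

So $n=1$ always, the classes over $\Delta'$ are $\Delta'$ and the $\Delta'\times yM$, and $A=A_H\otimes\mathrm{Cyc}(M)$ with $A_H$ of type T2: (S12).

**Type T1.** If all classes over $H^\#$ have $\lambda=p$, we have (S3). Let $X$ be a class over $H^\#$ with $\lambda<p$. We find (S12) in two steps.

**Step 10.1 ($H$ is an $A$-subgroup).** The purpose is to produce the set $H$ from the information modulo $p$, by lifting an idempotent. Let $\mathbb Z_p$ denote the $p$-adic integers, $A_p=\mathbb Z_p\otimes A$, and $\pi:\mathbb Z_pG\to\mathbb F_pH$ the map induced by $P\to1$ and reduction modulo $p$. The augmentation ideal of $\mathbb F_p[P]\cong\mathbb F_p[z]/(z-1)^p$ is nilpotent and central in $\mathbb F_pG$, so $(\ker\pi)^k\subseteq p\mathbb Z_pG$ for some $k$. Moreover $A_p\cap p\mathbb Z_pG=pA_p$. So $J=A_p\cap\ker\pi$ is an ideal of $A_p$ with $pA_p\subseteq J$ and $J^k\subseteq pA_p$.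

Idempotents of $\pi(A_p)=A_p/J$ lift to $A_p$. If $x_0$ is any lift, put $x_{i+1}=3x_i^2-2x_i^3$ and $t_i=x_i^2-x_i$. Then $x_{i+1}-x_i=t_i(1-2x_i)$, and, as $(1-2x_i)^2=1+4t_i$,
$$t_{i+1}=t_i-t_i(1-2x_i)^2+t_i^2(1+4t_i)=-3t_i^2+4t_i^3 .$$
So $t_i\in J^{2^i}$, which tends to $0$ $p$-adically, and $x_i$ converges to an idempotent congruent to $x_0$ modulo $J$.

Now $\pi(X)=\lambda(H-1)$ with $\lambda\not\equiv0\pmod p$, so $\pi(A_p)$ contains $H$ and the idempotent $\frac16H$. Let $\hat e\in A_p$ be an idempotent with $\pi(\hat e)=\frac16H$. Let $\mathcal O=\mathbb Z_p[\zeta_p]$ with $\zeta_p$ a primitive $p$-th root of unity. We have $\mathcal O[H]\cong\mathcal O\times\mathcal O\times M_2(\mathcal O)$. Indeed, $6$ is invertible, so $e_1,e_s,1-e_C\in\mathcal O[H]$; and the integral matrices of $1,a,b,ab$ under $\rho$,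
$$\begin{pmatrix}1&0\\0&1\end{pmatrix},\quad\begin{pmatrix}0&-1\\1&-1\end{pmatrix},\quad\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad\begin{pmatrix}-1&0\\-1&1\end{pmatrix},$$
form a $4\times4$ array of determinant $\pm3$, a unit, so $\rho$ maps $\mathcal O[H]$ onto $M_2(\mathcal O)$. The map is onto and both sides have rank 6, so it is an isomorphism.

For each character $\eta:P\to\mathcal O^*$, the image $\hat e_\eta\in\mathcal O[H]$ of $\hat e$ is an idempotent that reduces modulo $1-\zeta_p$ to $\frac16H=(1,0,0)$, because $\eta\equiv1$ modulo $1-\zeta_p$ and $\mathcal O/(1-\zeta_p)=\mathbb F_p$. An idempotent with entries in $(1-\zeta_p)\mathcal O$ equals all its powers, so it is $0$; an idempotent of the domain $\mathcal O$ reducing to $1$ is $1$. So $\hat e_\eta=(1,0,0)=\frac16H$ for all $\eta$, and hence $\hat e=\frac16H\in A_p$. That is, the indicator function of $H$ is constant on classes, and $H$ is an $A$-subgroup. The image in $G/P\cong H$ of a nontrivial class $Y\subseteq H$ is the class $H^\#$ of $A^\flat$, so $Y=H^\#$ and $A_H$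 has rank 2.

**Step 10.2 (counting dimensions).** The purpose is to show that $\mathcal A$ is no larger than the span of $A_H\otimes A_P$. The algebra $\mathbb QA_P$ consists of the $M$-invariants of $\mathbb Q[P]\cong\mathbb Q\oplus F$, so $L:=\chi(\mathbb QA_P)=F^M$ is the subfield fixed by $M$. Let $d=[L:\mathbb Q]=(p-1)/|M|$. The idempotents $e_H,e_P$ are central in $\mathbb QG$ and lie in $\mathcal A$. Let
$$\mathcal B=(1-e_H)(1-e_P)\mathcal A\subseteq F\oplus M_2(F)\qquad(\text{sign and }\rho\text{ at level 1}).$$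
$\mathcal B$ is an $L$-algebra, $L$ acting by scalars via $A_P$. Since $P$ is an $A$-subgroup, $x_1\in\mathbb QA_P$ and $\chi(x_1)\in L$ for all $x\in\mathcal A$.

*$\mathcal B$ is simple.* It is semisimple, as a direct factor of $\mathcal A$. Let $f$ be a central idempotent of $\mathcal B$, with sign component $n_s\in\{0,1\}$ and rank $r$ on $\rho$. Then $f^\flat=0$ and $6\chi(f_1)=n_s+2r$, so by (2.1) $f_1=\frac{n_s+2r}6(1-P/p)$. On the class $H^\#$, $f$ is a constant $\kappa$. The trivial component of $f^\chi$ is $0$ and the sign component is $n_s$; so $\sum_{h\in C}\chi(f_h)=\frac{n_s}2=-\sum_{h\in bC}\chi(f_h)$, and by (2.1) and $f^\flat=0$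
$$\sum_{h\in C}f_h=\frac{n_s}2(1-P/p)=-\sum_{h\in bC}f_h .$$
Evaluate at $0\in P$, with $\mu=1-\frac1p$: $3\kappa=-\frac{n_s}2\mu$ and $\frac{n_s+2r}6\mu+2\kappa=\frac{n_s}2\mu$. Hence $n_s+2r=5n_s$, $r=2n_s$, and $f\in\{0,1_{\mathcal B}\}$.

*$\mathcal B\cong L$.* The sign component maps $1_{\mathcal B}$ to $1$, so it is an isomorphism of the simple algebra $\mathcal B$ with a field $L'$, $L\subseteq L'\subseteq F$. As $F/\mathbb Q$ is abelian, $L'/L$ is Galois, with a group $\Lambda$. The unital $L$-algebra map $L'\cong\mathcal B\to M_2(F)$ is diagonalizable, since the minimal polynomial over $L$ of a primitive element of $L'$ splits in $F$ with distinct roots. So there are $\sigma,\sigma'\in\Lambda$ such that the element $x\in\mathcal B$ corresponding to $\beta\in L'$ has $\rho$-trace $\beta^\sigma+\beta^{\sigma'}$. By (6.1)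
$$\beta+2\beta^\sigma+2\beta^{\sigma'}=6\chi(x_1)\in L\qquad\text{for all }\beta\in L'.$$
Hence $\gamma\cdot(1+2\sigma+2\sigma')=1+2\sigma+2\sigma'$ as maps on $L'$ for all $\gamma\in\Lambda$, and by independence of automorphisms all coefficients of $1+2\sigma+2\sigma'\in\mathbb Z[\Lambda]$ are equal. Their sum is 5, so $|\Lambda|$ divides $5$. $|\Lambda|=5$ is impossible, as at most three coefficients are nonzero. So $L'=L$ and $\dim_{\mathbb Q}\mathcal B=d$.

*The count.* By (F2), $e_H\mathcal A\cong\mathbb QA_{G/H}$ and $A_{G/H}=\mathrm{Cyc}(M)$ (the images of the classes $yM\subseteq P$), so $\dim e_H\mathcal A=1+d$. Also $e_P\mathcal A\cong\mathbb QA^\flat$ has dimension 2 and $e_He_P\mathcal A=\mathbb Qe_G$ has dimension 1, so $\dim(1-e_H)e_P\mathcal A=1$. Therefore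
$$\dim\mathcal A=(1+d)+1+d=2(1+d).$$
Since $H$ and $P$ are $A$-subgroups, $A\supseteq A_H\otimes A_P$, which has rank $2(1+d)$. So the two have the same rational span, hence the same classes, and $A=A_H\otimes A_P$: (S12).

**Proof of Theorems 1 and 2.** The group $R$ is one of $G$, $U$, $\langle b\rangle\times P$, $P$, so Sections 7–10 show that every $S$-ring over $S_3\times\mathbb Z/p$ is one of (S1)–(S18). By Section 5 each of these is an $S$-ring and is schurian. This proves Theorem 2 and the first statement of Theorem 1; the second statement follows by Dirichlet's theorem, as in Section 1. $\blacksquare$
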